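\title{Power decay of multilinear oscillatory integrals with one-dimensional projections: the threshold $n=2m$}

\begin{abstract}
We study the forms $\int_{\mathbb R^m}e^{i\lambda P(x)}\prod_{j=1}^nf_j(v_j\cdot x)\,\eta(x)\,dx$, where the vectors $v_j$ are in general position and the polynomial $P$ is not a sum of polynomials in the linear forms $v_j\cdot x$. For $n<2m$ these forms decay like a power of $\lambda$, with $L^2$ norms of all $f_j$ on the right-hand side. Dong, Maldague and Villano asked whether for $n\ge2m$ power decay holds with some combination of $L^2$ and $L^\infty$ norms. We show that it does, for all data, exactly when $m=2$ or $n=2m$. For $m\ge3$ and $n\ge2m+1$ there is no power decay even with $L^\infty$ norms for the phase $x_2^2$ and generic vectors on the moment curve; the example discretizes a derivation of the field of real numbers. For $m=2$ or $n=2m$ decay holds with any number of $L^2$ norms between $1$ and $2m-1$, and this range is optimal.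
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge2$ and $n\ge1$. Let $v_1,\dots,v_n$ be nonzero vectors in $\mathbb R^m$, let $\eta\in C_c^\infty(\mathbb R^m)$, and let $P$ be a real polynomial on $\mathbb R^m$. For $\lambda\in\mathbb R$ and functions $f_j:\mathbb R\to\mathbb C$ put
\begin{equation}\label{eq:form}
\Lambda_\lambda(f_1,\dots,f_n)=\int_{\mathbb R^m}e^{i\lambda P(x)}\prod_{j=1}^nf_j(v_j\cdot x)\,\eta(x)\,dx .
\end{equation}
For a unit vector $v_j$ the map $x\mapsto v_j\cdot x$ is the orthogonal projection onto the line $\mathbb Rv_j$, identified with $\mathbb R$. Rescaling $v_j$ dilates $f_j$ and changes its norms by constant factors, so we do not normalize the vectors. The family $\{v_j\}$ is \emph{in general position} if any $k\ge1$ of the vectors span a subspace of dimension $\min(k,m)$.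

Nothing is assumed about the smoothness of the $f_j$, so each of them may oscillate as fast as $e^{i\lambda P}$ does. The question is whether they can conspire to cancel the oscillation of $e^{i\lambda P}$, or whether $\Lambda_\lambda$ is bounded by a negative power of $|\lambda|$ times norms of the $f_j$. In the simplest case, $m=n=2$, $v_1=(1,0)$, $v_2=(0,1)$, $P=x_1x_2$, they cannot: the inner integral is a Fourier transform, and Plancherel's theorem gives
\[
\Big|\iint e^{i\lambda x_1x_2}f_1(x_1)f_2(x_2)\,dx\Big|\le(2\pi/|\lambda|)^{1/2}\|f_1\|_2\|f_2\|_2 .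
\]
For $P=x_1^2+x_2^2$ they can: take $f_j(t)=e^{-i\lambda t^2}$. In general, $P$ is called \emph{degenerate} (with respect to $\{v_j\}$) if $P(x)=\sum_jp_j(v_j\cdot x)$ for some real polynomials $p_j$ of one variable, and \emph{nondegenerate} otherwise. If $P$ is degenerate and $\eta(x^0)\ne0$, let $f_j$ be $e^{-i\lambda p_j}$ times the indicator function of a short fixed interval about $v_j\cdot x^0$; then $\Lambda_\lambda$ is the integral of $\eta$ over a fixed set and does not depend on $\lambda$. So nondegeneracy is the natural hypothesis.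

For few functions it is also sufficient. Christ, Li, Tao and Thiele \cite[Theorem 2.1]{CLTT} proved that if $n<2m$, the family is in general position and $P$ is nondegenerate, then there are $C,\epsilon>0$ with
\begin{equation}\label{eq:CLTT}
|\Lambda_\lambda(f_1,\dots,f_n)|\le C(1+|\lambda|)^{-\epsilon}\prod_{j=1}^n\|f_j\|_{2}
\end{equation}
for all $\lambda\in\mathbb R$ and $f_j\in L^2(\mathbb R)$. The constants are uniform over all $P$ of degree at most $d$ whose distance, in a fixed norm on polynomials of degree at most $d$, from the sums $\sum_jp_j(v_j\cdot x)$ with $\deg p_j\le d$ is bounded below. The condition $n<2m$ is necessary for \eqref{eq:CLTT}; see part (c) of Theorem \ref{thm:positive} below. Since $\eta$ has compact support, only the values of the $f_j$ on a bounded interval matter, and there $\|f\|_2\le C\|f\|_\infty$. Replacing some of the $L^2$ norms in \eqref{eq:CLTT} by $L^\infty$ norms therefore gives a weaker inequality, which has a chance to survive for $n\ge2m$. The following question was posed as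 open by Dong, Maldague and Villano \cite{DMV}.

\medskip
\noindent\textbf{Question.} \emph{Let $m\ge2$ and $n\ge2m$. Is it true that for every family $\{v_j\}$ in general position, every nonzero $\eta\in C_c^\infty(\mathbb R^m)$ and every nondegenerate $P$ there are a partition $\{1,\dots,n\}=A\sqcup B$ with $A\ne\emptyset$, $B\ne\emptyset$ and constants $C,\epsilon>0$ such that
\begin{equation}\label{eq:mixed}
|\Lambda_\lambda(f_1,\dots,f_n)|\le C(1+|\lambda|)^{-\epsilon}\prod_{j\in A}\|f_j\|_2\prod_{j\in B}\|f_j\|_\infty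
\end{equation}
for all $\lambda\in\mathbb R$, all $f_j\in L^2(\mathbb R)$ $(j\in A)$ and all $f_j\in L^\infty(\mathbb R)$ $(j\in B)$?} The partition and the constants may depend on all the data.
\medskip

One would guess that the answer is yes. To cancel $e^{i\lambda P}$ one tries $f_j=e^{-i\lambda\phi_j}$ with $P=\sum_j\phi_j(v_j\cdot x)$ on a ball, and smooth $\phi_j$ do no better than polynomials. Indeed, fix $j$, and for $k\ne j$ choose $w_k\perp v_k$ with $w_k\cdot v_j\ne0$; applying $\prod_{k\ne j}(w_k\cdot\nabla)$ to the identity removes every term except the $j$-th and shows that $\phi_j^{(n-1)}$ is a polynomial. Nevertheless the answer is no as soon as $m\ge3$ and $n\ge2m+1$. A subset of $\mathbb R^N$ is \emph{residual} if it contains a dense $G_\delta$ set; in particular it is nonempty.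

\begin{theorem}\label{thm:counter}
Let $m\ge3$, $N=2m+1$ and $n\ge N$. There is a residual set $\mathcal U\subset\mathbb R^N$ such that the following holds for every $(u_1,\dots,u_N)\in\mathcal U$ and any further $u_{N+1},\dots,u_n$ with all $u_j$ distinct. Put $v_j=(1,u_j,\dots,u_j^{m-1})$ and $P(x)=x_2^2$. Then the family $\{v_j\}$ is in general position, $P$ is nondegenerate, and for every nonzero $\eta\in C_c^\infty(\mathbb R^m)$ and every $\epsilon>0$ there are $\lambda_\nu\to\infty$ and functions $|f_j^{(\nu)}|\le1$, supported in a fixed compact interval, with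
\[
|\Lambda_{\lambda_\nu}(f_1^{(\nu)},\dots,f_n^{(\nu)})|\ge c\,\lambda_\nu^{-\epsilon},
\]
where $c>0$ does not depend on $\nu$. Hence \eqref{eq:mixed} fails for every partition $A\sqcup B$.
\end{theorem}

In the remaining cases the guess is right.

\begin{theorem}\label{thm:positive}
Let $m\ge2$ and $n\ge2m$, and suppose that $m=2$ or $n=2m$. For every family $\{v_j\}$ in general position, every $\eta\in C_c^\infty(\mathbb R^m)$ and every nondegenerate $P$:
\begin{itemize}
\item[(a)] $|\Lambda_\lambda(f_1,\dots,f_n)|\le C(1+|\lambda|)^{-\epsilon}\prod_j\|f_j\|_\infty$ for some $C,\epsilon>0$;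
\item[(b)] \eqref{eq:mixed} holds for every partition with $1\le|A|\le2m-1$ (then $B\ne\emptyset$);
\item[(c)] if $\eta\ne0$, \eqref{eq:mixed} fails for every partition with $|A|\ge2m$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:iff}
For $m\ge2$ and $n\ge2m$, the assertion in the Question holds for all families in general position, all nonzero $\eta$ and all nondegenerate $P$ if and only if $m=2$ or $n=2m$.
\end{corollary}

The two theorems turn on the same object. The argument above used the smoothness of the $\phi_j$, and the equation $P=\sum_j\phi_j(v_j\cdot x)$ may have wildly discontinuous solutions for a nondegenerate $P$. Section \ref{sec:deriv} builds such solutions from derivations of $\mathbb R$ when $n\ge2m+1$, and Section \ref{sec:counter} turns them into honest functions at scale $1/\lambda$. The proof of Theorem \ref{thm:positive} occupies the rest of the paper. Section \ref{sec:interp} reduces it to part (a). Section \ref{sec:diff} treats the phases that are detected by repeated Cauchy--Schwarz,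 which settles $m=2$. For $m\ge3$, $n=2m$, Section \ref{sec:algebra} shows that only quadratic phases escape this argument. For them we pass to phase space (Section \ref{sec:phase}), extract approximate groups in the plane (Section \ref{sec:addcomb}), and find a ring of $2\times2$ matrices that nearly preserves one of them (Section \ref{sec:ring}). Either this ring contains a nilpotent element, which gives the decay, or it preserves a line or the graph of a derivation, and both alternatives force the phase to be degenerate.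

\medskip
\noindent\textbf{Conventions.} $|E|$ is the Lebesgue measure of $E$ and $\#F$ the cardinality of a finite set (for index sets we write $|J|$). Constants $C,c>0$ may change from line to line and never depend on $\lambda$ or on the functions $f_j$. Changing $f_j$ on a null set does not change $\Lambda_\lambda$, so all functions are taken to be Borel. We use $\hat k(\xi)=\int k(t)e^{-i\xi t}\,dt$.

\section{Derivations as a source of degeneracy}\label{sec:deriv}

Let $R_0$ be a subring of $\mathbb R$ containing $1$. A \emph{derivation} on $R_0$ is an additive map $\mathfrak d:R_0\to\mathbb R$ with $\mathfrak d(ab)=a\,\mathfrak db+b\,\mathfrak da$. We use the following fact \cite[Ch.~VIII, \S5]{Lang}: \emph{every derivation on $R_0$ extends to a derivation $\mathbb R\to\mathbb R$.} One extends first to the fraction field by the quotient rule, then to a purely transcendental extension by prescribing arbitrary values on a transcendence basis, and then to the remaining algebraic extension, where the extension is unique: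 if $\theta$ has minimal polynomial $f=\sum_ia_iX^i$, then $\mathfrak d\theta=-\sum_i(\mathfrak da_i)\theta^i/f'(\theta)$, and $f'(\theta)\neq0$ in characteristic $0$. A derivation of $\mathbb R$ vanishes on $\mathbb Q$, so a nonzero one is discontinuous.

Let $\mathfrak d$ act on vectors and matrices entry by entry. Then $\mathfrak d(v\cdot x)=\mathfrak dv\cdot x+v\cdot\mathfrak dx$. The functions $t\mapsto t\,\mathfrak dt$ and $t\mapsto(\mathfrak dt)^2$ behave like $t^2$ under addition, and one can try to combine their values at $t=v_j\cdot x$ so that all terms containing $\mathfrak dx$ cancel. What remains is then a genuine quadratic form in $x$. With one derivation factor nothing is gained.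

\begin{lemma}\label{lem:firstorder}
Let $\mathfrak d$ be a derivation of $\mathbb R$, let $\sum_j\gamma_jv_jv_j^T=0$ with real $\gamma_j$, and put $\Theta=\sum_j\gamma_jv_j(\mathfrak dv_j)^T$. Then for all $w,w'\in\mathbb R^m$
\[
\sum_j\gamma_j(v_j\cdot w')\,\mathfrak d(v_j\cdot w)=w'^T\Theta w,\qquad\text{and}\qquad\Theta+\Theta^T=-\sum_j(\mathfrak d\gamma_j)\,v_jv_j^T .
\]
\end{lemma}

\begin{proof}
The left side of the first identity is $w'^T\Theta w+w'^T\big(\sum_j\gamma_jv_jv_j^T\big)\mathfrak dw$, and the last term vanishes. The second identity is $\mathfrak d$ applied to $\sum_j\gamma_jv_jv_j^T=0$.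
\end{proof}

For $w=w'=x$ the lemma says that $\sum_j\gamma_j(v_j\cdot x)\mathfrak d(v_j\cdot x)=-\frac12\sum_j(\mathfrak d\gamma_j)(v_j\cdot x)^2$, a degenerate form. This computation will close the proof of Theorem \ref{thm:positive}. With two derivation factors,
\[
\sum_j\gamma_j\big(\mathfrak d(v_j\cdot x)\big)^2=(\mathfrak dx)^T\Big(\sum_j\gamma_jv_jv_j^T\Big)\mathfrak dx+2(\mathfrak dx)^T\Theta x+\sum_j\gamma_j(\mathfrak dv_j\cdot x)^2 .
\]
Now two matrices must vanish, which needs more vectors, but the surviving form is built from the $\mathfrak dv_j$ and not from the $v_j$. On the moment curve all these conditions become statements about one-variable polynomials, and a nondegenerate quadratic form is at hand.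

\begin{lemma}\label{lem:nondeg}
Let $m\ge3$, let $u_1,\dots,u_n$ be distinct, and let $v_j=(1,u_j,\dots,u_j^{m-1})$. Then $\{v_j\}$ is in general position and $x_2^2$ is nondegenerate.
\end{lemma}

\begin{proof}
Any $k\le m$ of the vectors are independent because the Vandermonde determinant of distinct nodes is nonzero. If $x_2^2=\sum_jp_j(v_j\cdot x)$, the homogeneous parts of degree $2$ give $x_2^2=\sum_jb_j(v_j\cdot x)^2$. In $(v_j\cdot x)^2$ the coefficient of $x_2^2$ is $u_j^2$ and that of $x_1x_3$ is $2u_j^2$. Hence $\sum_jb_ju_j^2=1$ and $2\sum_jb_ju_j^2=0$, which is absurd.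
\end{proof}

For distinct nodes $u_1,\dots,u_N$, Lagrange interpolation at the point $0$ reads
\begin{equation}\label{eq:lagrange}
G(0)=\sum_{j=1}^N\ell_jG(u_j)\quad\text{if }\deg G\le N-1,\qquad\ell_j=\prod_{k\le N,\,k\ne j}\frac{u_k}{u_k-u_j}.
\end{equation}

\begin{example}\label{ex:m3}
Let $m=3$, $n=7$, and let $u_1,\dots,u_7$ be algebraically independent over $\mathbb Q$. There is a derivation of $\mathbb R$ with $\mathfrak du_j=1/u_j$ for each $j$. For $t_j=v_j\cdot x=x_1+x_2u_j+x_3u_j^2$ we have $\mathfrak dt_j=\mathfrak dx_1+u_j\mathfrak dx_2+u_j^2\mathfrak dx_3+x_2u_j^{-1}+2x_3$, so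
\[
u_j\,\mathfrak dt_j=H(u_j),\qquad H(s)=x_2+(\mathfrak dx_1+2x_3)s+(\mathfrak dx_2)s^2+(\mathfrak dx_3)s^3 .
\]
The polynomial $H$ does not depend on $j$; this is what the choice $\mathfrak du_j=1/u_j$ achieves. It also puts $x_2$ alone in the constant term. Since $\deg H^2\le6$, formula \eqref{eq:lagrange} with seven nodes gives
\[
x_2^2=H(0)^2=\sum_{j=1}^7\ell_ju_j^2\,\big(\mathfrak d(v_j\cdot x)\big)^2\qquad(x\in\mathbb R^3).
\]
So the nondegenerate phase $x_2^2$ equals $\sum_j\phi_j(v_j\cdot x)$ with $\phi_j(t)=\ell_ju_j^2(\mathfrak dt)^2$.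
\end{example}

In dimension $m$ the polynomial $H$ has degree $m$, and $2m+1$ nodes are needed. With $2m$ nodes the top term of $H^2$ leaves the error $(\mathfrak dx_m)^2\sum_j\ell_ju_j^{2m}$, and $\sum_j\ell_ju_j^{2m}=-\prod_ku_k\ne0$, as one sees from \eqref{eq:lagrange} for $G=s^{2m}-\prod_k(s-u_k)$. For $m=2$ the identity is true but harmless: three forms $(x_1+u_jx_2)^2$ already span all quadratic forms on $\mathbb R^2$, so $x_2^2$ is degenerate.

The functions $e^{-i\lambda\phi_j}$ of Example \ref{ex:m3} cannot be inserted in \eqref{eq:form}, as they need not be measurable. But $e^{i\lambda P}$ is almost constant at scales below $1/\lambda$, so it is enough to define $\phi_j$ on a finite set of points and extend it as a constant to intervals of length about $1/\lambda$ around them. Two things are needed. The points must be $1/\lambda$-separated, so that the extension is well defined, and there must be $\lambda^{1-\epsilon}$ of them in a bounded interval, so that the thickened set is not too small. The values at $u$ of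 integer polynomials of bounded degree and height have both properties if $u$ is Diophantine-generic, and on them $\mathfrak d$ is given by a formula.

\section{Proof of Theorem \ref{thm:counter}}\label{sec:counter}

Throughout, $m\ge3$ and $N=2m+1$. General position and nondegeneracy were proved in Lemma \ref{lem:nondeg}.

\subsection{Well-separated polynomial values}

For integers $D,M\ge1$ let $\mathcal G(D,M)$ be the set of $\Xi\in\mathbb Z[U_1,\dots,U_N]$ of degree at most $D-1$ in each variable and with coefficients of absolute value at most $M$. It has $(2M+1)^{D^N}$ elements. Let $\mathcal U$ be the set of $u\in\mathbb R^N$ with distinct nonzero coordinates such that for every $D\ge1$ there are infinitely many $M$ with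
\begin{equation}\label{eq:G}
|\Xi(u)|>M^{-D^N-1}\qquad\text{for all }0\ne\Xi\in\mathcal G(D,M).
\end{equation}
The exponent is nearly the best possible: the $(M+1)^{D^N}$ polynomials with coefficients in $[0,M]$ take values in an interval of length $O(M)$, so some nonzero $\Xi\in\mathcal G(D,M)$ has $|\Xi(u)|\le CM^{1-D^N}$. What matters is that the ratio of the exponent in \eqref{eq:G} to the number $D^N$ of coefficients tends to $1$.

\begin{lemma}\label{lem:residual}
The set $\mathcal U$ is residual in $\mathbb R^N$.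
\end{lemma}

\begin{proof}
Let $O_{D,J}$ be the set of $u$ that satisfy \eqref{eq:G} for some $M\ge J$. For each $M$, \eqref{eq:G} is a finite set of strict inequalities between continuous functions, so $O_{D,J}$ is open. Since $\mathcal U$ is the intersection of all $O_{D,J}$ with the open dense set of points with distinct nonzero coordinates, it suffices to show that $O_{D,J}$ is dense. We find rational points in it. At a rational point a nonzero value of an integer polynomial is at least the reciprocal of a common denominator; the denominators must be large enough to exclude the value $0$ and no larger.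

Let $I_1\times\dots\times I_N$ be an open box with $I_k\subset[-a,a]$, $a\ge1$ an integer, and put $C_0=D^Na^{ND}$. Let $M\ge J$ be large. With $Q_0=1$ and $Q_k=q_1\cdots q_k$, choose inductively, by Bertrand's postulate, primes
\[
C_0MQ_{k-1}^{D-1}<q_k\le2C_0MQ_{k-1}^{D-1},
\]
and then $r_k=p_k/q_k\in I_k$ with $q_k\nmid p_k$. This is possible for large $M$, because $I_k$ then contains two consecutive multiples of $1/q_k$. Let $r=(r_1,\dots,r_N)$.

We claim that $\Xi(r)\ne0$ if $0\ne\Xi\in\mathcal G(D,M)$ involves only $U_1,\dots,U_k$. For $k=0$ this is trivial. For $k\ge1$ write $\Xi=\sum_{i<D}\Xi_iU_k^i$, where $\Xi_i\in\mathcal G(D,M)$ involves only $U_1,\dots,U_{k-1}$. The numbers $b_i=Q_{k-1}^{D-1}\Xi_i(r)$ are integers, not all zero by induction, and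
\[
|b_i|\le Q_{k-1}^{D-1}D^{k-1}Ma^{(k-1)(D-1)}<q_k .
\]
Suppose $\sum_ib_i(p_k/q_k)^i=0$ and let $i_0$ be the largest $i$ with $b_i\ne0$. If $i_0=0$ the equation says $b_0=0$. If $i_0\ge1$, multiplying by $q_k^{i_0}$ gives $q_k\mid b_{i_0}p_k^{i_0}$, so $q_k\mid b_{i_0}$, although $0<|b_{i_0}|<q_k$. Both are contradictions.

Thus $Q_N^{D-1}\Xi(r)$ is a nonzero integer for every $0\ne\Xi\in\mathcal G(D,M)$. Put $m_k=MQ_k^{D-1}$. Then $m_0=M$ and $m_k=m_{k-1}q_k^{D-1}\le(2C_0)^{D-1}m_{k-1}^D$, so $m_N\le C'M^{D^N}$ with $C'$ independent of $M$. Therefore $|\Xi(r)|\ge M/m_N\ge M^{1-D^N}/C'>M^{-D^N-1}$ once $M^2>C'$, and $r\in O_{D,J}$.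
\end{proof}

\subsection{The key identity}

Fix $u\in\mathcal U$. In place of a derivation of $\mathbb R$ we use the map
\[
\mathfrak d:\mathbb Z[U_1,\dots,U_N]\to\mathbb R,\qquad\mathfrak d\Xi=\sum_{k=1}^Nu_k^{-1}\,\frac{\partial\Xi}{\partial U_k}(u).
\]
It is additive, $\mathfrak d(\Xi\Xi')=\Xi(u)\,\mathfrak d\Xi'+\Xi'(u)\,\mathfrak d\Xi$, and $\mathfrak dU_j=1/u_j$. Let $\ell_j$ be as in \eqref{eq:lagrange} and $\gamma_j=\ell_ju_j^2$.

\begin{lemma}\label{lem:key}
Let $F(s)=\sum_{a=0}^{m-1}F_as^a$ with $F_a\in\mathbb Z[U]$, and $\Xi_j=F(U_j)\in\mathbb Z[U]$. Then $F_1(u)^2=\sum_{j=1}^N\gamma_j(\mathfrak d\Xi_j)^2$.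
\end{lemma}

\begin{proof}
By the product rule, $\mathfrak d\Xi_j=\sum_a(\mathfrak dF_a)u_j^a+\sum_{a\geq1}aF_a(u)u_j^{a-2}$. So $u_j\,\mathfrak d\Xi_j=H(u_j)$ with
\[
H(s)=\sum_{a=0}^{m-1}(\mathfrak dF_a)s^{a+1}+\sum_{a=1}^{m-1}aF_a(u)s^{a-1},
\]
a real polynomial of degree at most $m$ with $H(0)=F_1(u)$. Since $\deg H^2\le2m=N-1$, formula \eqref{eq:lagrange} applies to $H^2$.
\end{proof}

\subsection{The functions}

We shall make the integrand of \eqref{eq:form} almost constant in argument on a union $E$ of many tiny boxes. It must also vanish off $E$, since otherwise the contribution of $E$ might be cancelled. We therefore use coordinates in which $v_1\cdot x,\dots,v_m\cdot x$ are multiples of the coordinates and take for $E$ a product set; then $f_1,\dots,f_m$ alone confine $x$ to $E$.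

For $x\in\mathbb R^m$ let $F_x(s)=\sum_{a=0}^{m-1}x_{a+1}s^a$, so that $v_j\cdot x=F_x(u_j)$. The polynomials $L_i(s)=\prod_{k\le m,\,k\ne i}(s-u_k)$, $1\le i\le m$, are a basis of the polynomials of degree at most $m-1$. Let $T:x\mapsto y$ be the linear isomorphism with $F_x=\sum_{i\le m}y_iL_i$. Then
\begin{equation}\label{eq:ycoord}
v_j\cdot x=\sum_{i\le m}y_iL_i(u_j)\quad\text{for all }j,\qquad v_i\cdot x=L_i(u_i)\,y_i\quad\text{for }i\le m,
\end{equation}
with $L_i(u_i)\ne0$. Put $C_j=\sum_i|L_i(u_j)|$; for $i\le m$ this is $|L_i(u_i)|$.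

Choose $x^0$ with $\eta(x^0)\ne0$, a number $\omega_0$ with $|\omega_0|=1$ and $\omega_0\eta(x^0)=|\eta(x^0)|$, and $\rho>0$ such that $\big|\omega_0\eta(x)-|\eta(x^0)|\big|\le\frac14|\eta(x^0)|$ for $|x-x^0|\le\rho$. Let $y^0=Tx^0$.

Fix $D\ge1$ and put $D_1=D+m-1$. Let $M_1$ be a large integer for which \eqref{eq:G} holds with $(D_1,M_1)$; there are infinitely many. Put
\[
M=\lfloor M_1/(m2^m)\rfloor,\qquad\lambda=M_1^{D_1^N+3},\qquad\delta=c_1/\lambda,
\]
where the small constant $c_1$ is chosen below. Constants may depend on $D$ but not on $M_1$. For $Y=(Y_1,\dots,Y_m)\in\mathcal G(D,M)^m$ define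
\[
F^Y(s)=\sum_{i\le m}Y_i\prod_{k\le m,\,k\ne i}(s-U_k),\qquad\Xi_j^Y=F^Y(U_j)\quad(j\le N),\qquad\mathcal X_j=\{\Xi_j^Y:Y\in\mathcal G(D,M)^m\}.
\]
The product $\prod_{k\le m,\,k\ne i}(U_j-U_k)$ has degree at most $m-1$ in each variable, and the absolute values of its coefficients add up to at most $2^{m-1}$. Hence $\Xi_j^Y\in\mathcal G(D_1,m2^{m-1}M)$, and the difference of two elements of $\mathcal X_j$, or of two elements of $\mathcal G(D,M)$, lies in $\mathcal G(D_1,M_1)$. By \eqref{eq:G},
\begin{equation}\label{eq:sep}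
|\Xi(u)-\Xi'(u)|\ge M_1^{-D_1^N-1}\quad\text{for distinct }\Xi,\Xi'\in\mathcal X_j,\text{ or distinct }\Xi,\Xi'\in\mathcal G(D,M).
\end{equation}
For $i\le m$ we have $\Xi_i^Y=Y_i\prod_{k\le m,\,k\ne i}(U_i-U_k)$, so $\Xi_i^Y(u)=Y_i(u)L_i(u_i)$.

Write $Y(u)=(Y_1(u),\dots,Y_m(u))$ and $X^Y=T^{-1}Y(u)$. Since $|Y_i(u)|\le CM$, we can fix $\tau>0$, independent of $M_1$, with $\frac\tau M|X^Y|\le\rho/2$ for all $Y$. The boxes will be centered at the points $x^0+\frac\tau MX^Y$. By the definition of $T$, $F_{X^Y}=\sum_iY_i(u)L_i$ is $F^Y$ evaluated at $U=u$. Hence $v_j\cdot X^Y=\Xi_j^Y(u)$ for $j\le N$, and $X_2^Y$ is the value at $u$ of the coefficient of $s$ in $F^Y$. Choose $\theta_1,\dots,\theta_m$ with $x_2=\sum_{i\le m}\theta_i\,v_i\cdot x$ for all $x$, and put $\theta_j=0$ for $j>m$. With Lemma \ref{lem:key} we get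
\begin{equation}\label{eq:X2}
X_2^Y=\sum_{j\le N}\theta_j\,\Xi_j^Y(u),\qquad(X_2^Y)^2=\sum_{j\le N}\gamma_j(\mathfrak d\Xi_j^Y)^2 .
\end{equation}
These two identities split the linear and the quadratic term of $P(x^0+\frac\tau MX^Y)$ into pieces that depend on one $\Xi^Y_j$ each.

For $j\le N$ and $\Xi\in\mathcal X_j$ let $I_{j,\Xi}$ be the closed interval with center $v_j\cdot x^0+\frac\tau M\Xi(u)$ and radius $C_j\delta$. By \eqref{eq:sep} and $M\le M_1$, for fixed $j$ the centers are at distance at least $\tau M_1^{-D_1^N-2}$ from each other, while $2C_j\delta=2C_jc_1M_1^{-D_1^N-3}$. So the intervals are disjoint for large $M_1$, and we may define, for $j\le N$,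
\[
f_j=\exp\Big(-i\lambda\frac{\tau^2}{M^2}\gamma_j(\mathfrak d\Xi)^2-2i\lambda x_2^0\frac\tau M\theta_j\,\Xi(u)\Big)\ \text{ on }I_{j,\Xi}\quad(\Xi\in\mathcal X_j),
\]
and $f_j=0$ elsewhere. For $j>N$ let $f_j=\mathbf 1_{[-K_0,K_0]}$, with $K_0$ so large that $|v_j\cdot x|\le K_0$ for $|x-x^0|\le\rho$. All $|f_j|\le1$, and all supports lie in a fixed compact interval because $\frac\tau M|\Xi_j^Y(u)|\le|v_j|\rho/2$.

\subsection{Evaluation}

For $Y\in\mathcal G(D,M)^m$ let $E_Y$ be the set of $x$ with $|(Tx)_i-y_i^0-\frac\tau MY_i(u)|\le\delta$ for all $i\le m$, and let $E=\bigcup_YE_Y$.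

\emph{The integrand vanishes off $E$.} Suppose $f_i(v_i\cdot x)\ne0$ for all $i\le m$. Then for each $i$ there is $Y_i\in\mathcal G(D,M)$ such that $v_i\cdot x$ is within $|L_i(u_i)|\delta$ of $v_i\cdot x^0+\frac\tau MY_i(u)L_i(u_i)$. Dividing by $L_i(u_i)$ and using \eqref{eq:ycoord} gives $x\in E_Y$ for $Y=(Y_1,\dots,Y_m)$.

\emph{The integrand on $E_Y$.} Let $x\in E_Y$ and $X=X^Y$. By \eqref{eq:ycoord}, $|v_j\cdot x-v_j\cdot x^0-\frac\tau M\Xi_j^Y(u)|\le C_j\delta$, so $v_j\cdot x\in I_{j,\Xi_j^Y}$ for every $j\le N$. Also $|x-x^0-\frac\tau MX|\le C\delta$, so $|x-x^0|\le\rho$ for large $M_1$ and the factors with $j>N$ equal $1$. By \eqref{eq:X2},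
\[
\prod_{j\le n}f_j(v_j\cdot x)=\exp\Big(-i\lambda\Big[\frac{\tau^2}{M^2}X_2^2+2x_2^0\frac\tau MX_2\Big]\Big)=e^{i\lambda(x_2^0)^2}\exp\Big(-i\lambda\big(x_2^0+\tfrac\tau MX_2\big)^2\Big).
\]
Both $x_2$ and $x_2^0+\frac\tau MX_2$ are bounded and differ by at most $C\delta$, so $\lambda|x_2^2-(x_2^0+\frac\tau MX_2)^2|\le C\lambda\delta=Cc_1\le\frac12$ if $c_1$ is small. Thus on $E$ the integrand is $e^{i\lambda(x_2^0)^2}e^{i\vartheta(x)}\eta(x)$ with $|\vartheta|\le\frac12$. Since $\operatorname{Re}(\omega_0e^{i\vartheta}\eta)\ge(\cos\frac12-\frac14)|\eta(x^0)|\ge\frac12|\eta(x^0)|$ there,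
\[
|\Lambda_\lambda(f_1,\dots,f_n)|\ge\tfrac12|\eta(x^0)|\,|E| .
\]

\emph{The measure of $E$.} By \eqref{eq:sep} for $\mathcal G(D,M)$ the sets $E_Y$ are disjoint for large $M_1$. Hence $|E|=|\det T|^{-1}(2M+1)^{mD^N}(2\delta)^m\ge cM_1^{mD^N}\lambda^{-m}$, and since $M_1=\lambda^{1/(D_1^N+3)}$,
\[
|\Lambda_\lambda(f_1,\dots,f_n)|\ge c\lambda^{-\epsilon_D},\qquad\epsilon_D=m\Big(1-\frac{D^N}{(D+m-1)^N+3}\Big),
\]
for infinitely many $\lambda\to\infty$. As $D\to\infty$, $\epsilon_D\to0$; given $\epsilon$, choose $D$ with $\epsilon_D<\epsilon$.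

Finally, if \eqref{eq:mixed} held for some $A,B,C$ and some exponent $\epsilon_0$, then $\|f_j\|_\infty\le1$ and $\|f_j\|_2\le C$ would give $|\Lambda_\lambda|\le C\lambda^{-\epsilon_0}$, which contradicts the lower bound when $\epsilon_D<\epsilon_0$. This proves Theorem \ref{thm:counter}.

\begin{remark}\label{rem:ae}
Theorem \ref{thm:counter} also holds for almost every $(u_1,\dots,u_N)$. The theorem of Kleinbock and Margulis \cite{KM} states that if $g_1,\dots,g_k$ are real-analytic on a domain and $1,g_1,\dots,g_k$ are linearly independent over $\mathbb R$, then for almost every $u$ the vector $g(u)$ is not very well approximable: for each $\epsilon>0$ the inequality $|p+q\cdot g(u)|<(\max_i|q_i|)^{-k(1+\epsilon)}$ has finitely many solutions $p\in\mathbb Z$, $0\ne q\in\mathbb Z^k$. For $D\ge2$ apply this to the $k=D^N-1$ nonconstant monomials of degree at most $D-1$ in each variable, with $\epsilon=1/k$. All but finitely many nonzero $\Xi\in\bigcup_M\mathcal G(D,M)$ then satisfy $|\Xi(u)|\ge M^{-D^N}$ whenever $\Xi\in\mathcal G(D,M)$,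 and the exceptions do not vanish at $u$ for almost every $u$. So \eqref{eq:G} holds for all large $M$.
\end{remark}

\section{From $L^\infty$ norms to mixed norms}\label{sec:interp}

We turn to Theorem \ref{thm:positive}. Without any oscillation the form is bounded on a product of $2m-1$ copies of $L^p$ with $p<2$. Interpolating with a decaying $L^\infty$ bound gives decay at $L^2$. With $2m$ copies the exponent $p$ would be $2$ itself, which is why the range of $|A|$ ends at $2m-1$.

\begin{proposition}\label{prop:interp}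
Let $n\ge2m$ and let $\{v_j\}$ be in general position. If the bound in Theorem \ref{thm:positive}(a) holds with exponent $\epsilon$, then \eqref{eq:mixed} holds with exponent $\epsilon/2m$ whenever $1\le|A|\le2m-1$. If $\eta\ne0$, then \eqref{eq:mixed} fails whenever $|A|\ge2m$.
\end{proposition}

\begin{proof}
Let $R$ bound all $|v_j\cdot x|$ on the support of $\eta$. We may assume that each $f_j$ is supported in $[-R,R]$. Since then $\|f_j\|_2\le C\|f_j\|_\infty$, it suffices to treat $|A|=2m-1<n$. Fix $f_j$ for $j\notin A$ with $\|f_j\|_\infty\le1$ and regard $\Lambda_\lambda$ as a form in $(f_j)_{j\in A}$.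

Let $p=(2m-1)/m$. There are $a=\binom{2m-1}m$ subsets $I\subset A$ with $|I|=m$, each $j\in A$ lies in $a'=\binom{2m-2}{m-1}$ of them, and $a/a'=p$. Write $\prod_{j\in A}|f_j|=\prod_I\prod_{i\in I}|f_i|^{1/a'}$ and apply H\"older's inequality with all exponents equal to $a$. For each $I$ the numbers $t_i=v_i\cdot x$, $i\in I$, are coordinates on $\mathbb R^m$, so
\begin{equation}\label{eq:nodecay}
|\Lambda_\lambda|\le C\prod_I\Big(\int\prod_{i\in I}|f_i(v_i\cdot x)|^p\,dx\Big)^{1/a}\le C\prod_I\prod_{i\in I}\|f_i\|_p^{p/a}=C\prod_{j\in A}\|f_j\|_p .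
\end{equation}
The multilinear Riesz--Thorin theorem \cite[Ch.~4]{BL} says: if a multilinear form on simple functions is bounded by $M_0\prod\|f_j\|_{p_0}$ and by $M_1\prod\|f_j\|_{p_1}$, then it is bounded by $M_0^{1-\theta}M_1^\theta\prod\|f_j\|_{p_\theta}$, where $1/p_\theta=(1-\theta)/p_0+\theta/p_1$. Take $p_0=p$, $p_1=\infty$ and $\theta=\frac1{2m}$, so that $1/p_\theta=\frac{2m-1}{2m}\cdot\frac m{2m-1}=\frac12$. This gives $|\Lambda_\lambda|\le C(1+|\lambda|)^{-\epsilon/2m}\prod_A\|f_j\|_2$ for simple functions. By \eqref{eq:nodecay} and $p<2$ the form is continuous on $L^2[-R,R]^{2m-1}$, so the bound extends by density.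

For the second statement let $\eta(x^0)\ne0$, $r=c_2/\lambda$ with $c_2$ small, and let $f_j$ be the indicator function of $[v_j\cdot x^0-r,v_j\cdot x^0+r]$. Since the $v_j$ span $\mathbb R^m$, the product $\prod_jf_j(v_j\cdot x)$ vanishes outside a ball of radius $Cr$ about $x^0$; it equals $1$ on a ball of radius $cr$. On the larger ball $\lambda P$ varies by at most $Cc_2$ and $\eta$ is close to $\eta(x^0)$ for large $\lambda$, so $|\Lambda_\lambda|\ge cr^m$. The right side of \eqref{eq:mixed} is at most $C\lambda^{-\epsilon}r^{|A|/2}\le C\lambda^{-\epsilon}r^m$ if $|A|\ge2m$. Letting $\lambda\to\infty$ gives a contradiction.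
\end{proof}

It remains to prove part (a) of Theorem \ref{thm:positive}.

\section{Differencing, and the case $m=2$}\label{sec:diff}

A function $f_j(v_j\cdot x)$ is constant along every direction $w\perp v_j$. The Cauchy--Schwarz inequality removes such a factor at the price of replacing all other factors by their multiplicative differences $\Delta_wg(x)=g(x+w)\overline{g(x)}$.

\begin{lemma}\label{lem:CS}
Let $0\ne w\in\mathbb R^m$, let $g$ be bounded and vanish outside the ball $|x|\le r_0$, and let $|F|\le1$ with $F(x+sw)=F(x)$ for all $x$ and $s$. Then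
\[
\Big|\int gF\,dx\Big|^2\le C\int_{\mathbb R}\int_{\mathbb R^m}\Delta_{sw}g(x)\,dx\,ds,
\]
where $C$ depends only on $m,r_0,w$, and the integral on the right is a nonnegative real number.
\end{lemma}

\begin{proof}
Write $x=y+tw$ with $y\in w^\perp$, so $dx=|w|\,dy\,dt$ and $\int gF=|w|\int F(y)G(y)\,dy$ with $G(y)=\int g(y+tw)\,dt$. As $G$ vanishes for $|y|>r_0$, Cauchy--Schwarz bounds the square by $C\int|G|^2dy$. Expanding, $|G(y)|^2=\iint g(y+tw+sw)\overline{g(y+tw)}\,dt\,ds$, and integration in $y$ gives $|w|^{-1}\iint\Delta_{sw}g\,dx\,ds$.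
\end{proof}

After all the $f_j$ are removed, a scalar oscillatory integral remains. We use the following estimate \cite[VIII.2.2, Prop.~5]{Stein}: if $\psi$ is real and smooth, $\zeta\in C_c^\infty$, and $|\partial^\alpha\psi|\ge1$ on the support of $\zeta$ for some multi-index with $|\alpha|\ge1$, then $\int e^{i\lambda\psi}\zeta=O(|\lambda|^{-1/|\alpha|})$.

\begin{proposition}\label{prop:simply}
Let $\{1,\dots,n\}=J_1\sqcup\dots\sqcup J_k$ and $w_1,\dots,w_k\in\mathbb R^m$ with $v_j\cdot w_i=0$ for $j\in J_i$. If $\prod_{i=1}^k(w_i\cdot\nabla)P\not\equiv0$, then the bound in Theorem \ref{thm:positive}(a) holds.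
\end{proposition}

\begin{proof}
All $w_i$ are nonzero. We claim that for $g$ as in Lemma \ref{lem:CS} and $|F_i|\le1$ with $F_i$ invariant along $w_i$,
\begin{equation}\label{eq:iterCS}
\Big|\int g\prod_{i\le k}F_i\Big|^{2^k}\le C\int_{\mathbb R^k}\int_{\mathbb R^m}\Delta_{s_1w_1}\cdots\Delta_{s_kw_k}g\,dx\,ds .
\end{equation}
For $k=1$ this is the lemma. For $k\ge2$ apply the lemma to $g\prod_{i<k}F_i$ and $F_k$:
\[
\Big|\int g\prod_{i\le k}F_i\Big|^2\le C\int|I(s_k)|\,ds_k,\qquad I(s_k)=\int\Delta_{s_kw_k}g\prod_{i<k}\Delta_{s_kw_k}F_i\,dx .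
\]
Here $I(s_k)=0$ for $|s_k|>2r_0/|w_k|$, so H\"older's inequality bounds the left side of \eqref{eq:iterCS} by $C\int|I(s_k)|^{2^{k-1}}ds_k$. The function $\Delta_{s_kw_k}g$ vanishes outside the same ball as $g$, and $\Delta_{s_kw_k}F_i$ is bounded by $1$ and invariant along $w_i$. The case $k-1$ applied to $I(s_k)$ gives \eqref{eq:iterCS}.

Let $|f_j|\le1$, $F_i(x)=\prod_{j\in J_i}f_j(v_j\cdot x)$ and $g=e^{i\lambda P}\eta$. The right side of \eqref{eq:iterCS} is $C\iint e^{i\lambda\psi(x,s)}\zeta(x,s)\,dx\,ds$, where $\zeta=\Delta_{s_1w_1}\cdots\Delta_{s_kw_k}\eta$ is smooth, with compact support in $(x,s)$ because $\zeta\ne0$ forces $x$ and each $x+s_iw_i$ into the support of $\eta$. The phase $\psi$ is the $k$-fold additive difference of $P$ with steps $s_iw_i$. It is a polynomial with $\partial_{s_1}\cdots\partial_{s_k}\psi(x,0)=\prod_i(w_i\cdot\nabla)P(x)\not\equiv0$, so it is not constant. Some derivative $\partial^\alpha\psi$ with $|\alpha|=\deg\psi\ge1$ is a nonzero constant, and the quoted estimate gives $|\Lambda_\lambda|^{2^k}\le C|\lambda|^{-1/\deg\psi}$.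 For $|\lambda|\le1$ the trivial bound suffices.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:positive}(a) for $m=2$]
Choose $0\ne w_j\perp v_j$, put $\partial_j=w_j\cdot\nabla$ and $J_j=\{j\}$. In the plane $w_j^\perp=\mathbb Rv_j$, so $w_j\cdot v_k\ne0$ for $k\ne j$. By Proposition \ref{prop:simply} it suffices to show that $\partial_1\cdots\partial_nP=0$ implies that $P$ is degenerate. We use induction on $n$. If $\partial_1P=0$, then $P$ is constant along $w_1$ and so is a polynomial in $v_1\cdot x$; this is the case $n=1$. For $n\ge2$ the hypothesis applied to $\partial_1P$ gives $\partial_1P=\sum_{j\ge2}q_j(v_j\cdot x)$. Choose polynomials $p_j$ with $(w_1\cdot v_j)p_j'=q_j$. Then $\partial_1$ annihilates $P-\sum_{j\ge2}p_j(v_j\cdot x)$, which is therefore a polynomial in $v_1\cdot x$.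
\end{proof}

\section{Reduction to quadratic phases}\label{sec:algebra}

From now on $m\ge3$ and $n=2m$. One direction $w\ne0$ is orthogonal to at most $m-1$ of the vectors. Since $2(m-1)<2m\le3(m-1)$, Proposition \ref{prop:simply} needs at least three directions, and three derivatives annihilate every quadratic polynomial. So differencing cannot see quadratic phases, and nondegenerate ones exist: for $m=3$ and six vectors on the moment curve, $x_2^2$ is one (Lemma \ref{lem:nondeg}). In this section we show that, modulo degenerate phases, nothing else escapes.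

For an index set $J$ with $|J|=m-1$ fix a vector $w_J\ne0$ spanning $\{v_j:j\in J\}^\perp$. By general position, $w_J\cdot v_j\ne0$ for $j\notin J$. We identify $vv^T$ with the bilinear form $(w,w')\mapsto(v\cdot w)(v\cdot w')$, and $v^{\otimes3}$ with the corresponding trilinear form. Put
\[
\mathcal V=\operatorname{span}\{v_jv_j^T:1\le j\le2m\};
\]
for symmetric $S$ the phase $x^TSx$ is degenerate exactly when $S\in\mathcal V$. The first lemma is the criterion by which membership in $\mathcal V$ will be detected in Section \ref{sec:ring}.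

\begin{lemma}\label{lem:twosets}
Let $\mathcal I$ index $2m-2$ of the vectors and let $S_0$ be a symmetric matrix with $w_J^TS_0w_{J'}=0$ whenever $J\sqcup J'=\mathcal I$, $|J|=|J'|=m-1$. Then $S_0\in\operatorname{span}\{v_iv_i^T:i\in\mathcal I\}$.
\end{lemma}

\begin{proof}
Pair a symmetric matrix $S_0$ with a quadratic form $q(v)=v^TQv$ by $\operatorname{tr}(S_0Q)$. The matrix $v_iv_i^T$ pairs with $q$ to $q(v_i)$, and $S_0$ pairs with the form $(w_J\cdot v)(w_{J'}\cdot v)$ to $w_J^TS_0w_{J'}$. Let $\mathcal P$ be the span of these product forms; they vanish at all $v_i$, $i\in\mathcal I$. By duality it suffices to show that every quadratic form $q$ vanishing at all $v_i$, $i\in\mathcal I$, lies in $\mathcal P$.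

Fix $J,J'$ and let $H=w_J^\perp$, with basis $(v_a)_{a\in J}$ and coordinates $x_a$. Since $q(v_a)=0$, $q|_H=\sum_{a<b}q_{ab}x_ax_b$. Fix $a\in J$, and for $c\in J'$ exchange $a$ and $c$: let $I_c=(J\setminus\{a\})\cup\{c\}$ and $I_c'=(J'\setminus\{c\})\cup\{a\}$. On $H$ the linear form $w_{I_c}\cdot v$ vanishes at $v_b$ for $b\ne a$ and not at $v_a$, so it is a nonzero multiple of $x_a$. The $m-1$ vectors $w_{I'_c}$, $c\in J'$, lie in $v_a^\perp$, and $w_{I_c'}\cdot v_{c'}=0$ for $c'\in J'$ exactly when $c'\neq c$. So they are independent and span $v_a^\perp$, and the restrictions to $H$ of the forms $w_{I'_c}\cdot v$ span all linear forms on $H$ vanishing at $v_a$, that is, all combinations of the $x_b$, $b\ne a$. Hence $x_ax_b\in\mathcal P|_H$ for $a\ne b$, and there is $p\in\mathcal P$ with $q-p=0$ on $H$. A quadratic form vanishing on the hyperplane $H$ factors: $q-p=(w_J\cdot v)(\ell\cdot v)$. At $v_c$, $c\in J'$, both $q$ and $p$ vanish and $w_J\cdot v_c\ne0$, so $\ell\cdot v_c=0$. Thus $\ell$ is a multiple of $w_{J'}$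 and $q\in\mathcal P$.
\end{proof}

\begin{lemma}\label{lem:tensors}
\begin{itemize}
\item[(i)] Any $2m-1$ of the matrices $v_jv_j^T$ are independent. Hence the vectors $\gamma$ with $\sum_{j\le2m}\gamma_jv_jv_j^T=0$ form a space of dimension at most $1$, and a nonzero one has all $\gamma_j\ne0$.
\item[(ii)] The $2m$ tensors $v_j^{\otimes3}$ are independent.
\item[(iii)] Let $\mathcal T$ be a symmetric trilinear form with $\mathcal T(w_1,w_2,w_3)=0$ whenever $\{1,\dots,2m\}=J_1\sqcup J_2\sqcup J_3$, $|J_i|\le m-1$ and $w_i\perp v_j$ for $j\in J_i$. Then $\mathcal T$ is a linear combination of the $v_j^{\otimes3}$.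
\end{itemize}
\end{lemma}

\begin{proof}
(i), (ii) Given an index $j_0$, split the other $2m-2$ indices into two sets (for (ii), the other $2m-1\le3(m-1)$ indices into three sets) of size at most $m-1$. For each set there is $w$ orthogonal to its vectors with $w\cdot v_{j_0}\ne0$. Evaluating a linear relation on these $w$'s shows that the coefficient of index $j_0$ vanishes. The last statement of (i) follows, since from two independent relations one could eliminate one coefficient.

(iii) We freeze one argument and reduce to a statement about bilinear forms.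

\emph{Step 1. Let $b_0,\dots,b_m$ be vectors, any $m$ of them independent, and let $R$ be a symmetric bilinear form such that $R(w,w')=0$ whenever, for some $1\le i\le m$, $w\perp b_l$ for all $l\in\{1,\dots,m\}\setminus\{i\}$ and $w'\perp b_i,b_0$. Then $R\in\operatorname{span}\{b_lb_l^T:0\le l\le m\}$.} Write $b_0=\sum_l\beta_lb_l$; all $\beta_l\ne0$. Let $b_l^*$ be the basis dual to $b_1,\dots,b_m$ and $R_{il}=R(b_i^*,b_l^*)$. Take $w=b_i^*$ and $w'=\sum_lw_l'b_l^*$. Then $\sum_lR_{il}w_l'=0$ whenever $w_i'=0$ and $\sum_l\beta_lw'_l=0$, so there is $\rho_i$ with $R_{il}=\rho_i\beta_l$ for $l\ne i$. Symmetry gives $\rho_i\beta_l=\rho_l\beta_i$, that is, $\rho_i=\rho\beta_i$ for a fixed $\rho$. Since $b_0b_0^T$ has entries $\beta_i\beta_l$, the form $R-\rho b_0b_0^T$ is diagonal in the basis $b_l^*$, hence a combination of $b_1b_1^T,\dots,b_mb_m^T$.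

\emph{Step 2.} Let $v_1^*,\dots,v_m^*$ be dual to $v_1,\dots,v_m$ and write $v_{m+k}=\sum_pa_{kp}v_p$. By general position all $a_{kp}\ne0$ and the matrix $(a_{kp})$ is invertible. Fix $i\le m$, take $J_1=\{1,\dots,m\}\setminus\{i\}$ and $w_1=v_i^*$, and apply Step 1 to $R=\mathcal T(v_i^*,\cdot,\cdot)$, $b_0=v_i$, $b_l=v_{m+l}$. The hypothesis of Step 1 holds with $|J_2|=m-1$ and $|J_3|=2\le m-1$; here $m\ge3$ is used. We obtain numbers $\tau_i,\sigma_{ik}$ with
\[
\mathcal T_{ipq}:=\mathcal T(v_i^*,v_p^*,v_q^*)=\tau_i\delta_{ip}\delta_{iq}+\sum_k\sigma_{ik}a_{kp}a_{kq}.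
\]
For $i\ne p$, the symmetry $\mathcal T_{ipq}=\mathcal T_{piq}$ gives $\sum_k(\sigma_{ik}a_{kp}-\sigma_{pk}a_{ki})a_{kq}=0$ for all $q$, hence $\sigma_{ik}a_{kp}=\sigma_{pk}a_{ki}$. So $s_k=\sigma_{ik}/a_{ki}$ does not depend on $i$, and $\mathcal T=\sum_i\tau_iv_i^{\otimes3}+\sum_ks_kv_{m+k}^{\otimes3}$.
\end{proof}

\begin{proposition}\label{prop:reduction}
If the bound in Theorem \ref{thm:positive}(a) holds for all phases $x^TSx$ with $S$ symmetric and $S\notin\mathcal V$, then it holds for all nondegenerate $P$.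
\end{proposition}

\begin{proof}
If $\prod_{i\le3}(w_i\cdot\nabla)P\not\equiv0$ for some data as in Lemma \ref{lem:tensors}(iii), Proposition \ref{prop:simply} applies. Otherwise the tensor $\nabla^3P(x)$ of third derivatives satisfies the hypothesis of (iii) at every $x$, so $\nabla^3P(x)=\sum_jt_j(x)v_j^{\otimes3}$. By (ii) the $t_j$ are linear functionals of $\nabla^3P$, hence polynomials. We show that $t_j$ depends only on $v_j\cdot x$. The fourth derivative $\nabla^4P(x)(a,b,\cdot,\cdot)=\sum_j(a\cdot\nabla t_j)(b\cdot v_j)v_jv_j^T$ is symmetric in $a,b$, so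
\[
\sum_j(a^T\Omega_jb)\,v_jv_j^T=0\quad\text{for all }a,b,\qquad\Omega_j=\nabla t_j(x)\,v_j^T-v_j\,\nabla t_j(x)^T .
\]
By (i), either all $\Omega_j=0$, or $\Omega_j=\gamma_j\Omega$ with one matrix $\Omega\ne0$ and all $\gamma_j\ne0$. In the second case $\Omega_j\ne0$, so $\nabla t_j(x)$ and $v_j$ are independent and span the range of $\Omega_j$. Then the range of $\Omega$ is a plane containing all $v_j$, which is impossible for $m\ge3$. Hence $\nabla t_j(x)$ is parallel to $v_j$ for all $x$, $t_j$ is constant along $v_j^\perp$, and $t_j=q_j(v_j\cdot x)$ with a polynomial $q_j$. If $p_j'''=q_j$, then $P-\sum_jp_j(v_j\cdot x)$ has vanishing third derivatives, so its degree is at most $2$. Its affine part is degenerate because the $v_j$ span. Thus $P=\sum_j\tilde p_j(v_j\cdot x)+x^TSx$, and $S\notin\mathcal V$ since $P$ is nondegenerate. Replacing $f_j$ by $f_je^{i\lambda\tilde p_j}$ does not change $\|f_j\|_\infty$.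
\end{proof}

So let $P=x^TSx$ with $S\notin\mathcal V$. The bound is trivial for $|\lambda|\le1$, and complex conjugation reverses the sign of $\lambda$, so let $\lambda\ge1$. As before we may assume that the $f_j$ are supported in $[-R,R]$. In the coordinates $v_1\cdot x,\dots,v_m\cdot x$ Fourier inversion gives $\eta(x)=\int a(\theta)\prod_{j\le m}e^{i\theta_jv_j\cdot x}\,d\theta$ with $a\in L^1(\mathbb R^m)$, and the exponentials can be absorbed in $f_1,\dots,f_m$. It therefore suffices to prove the following.

\begin{theorem}\label{thm:quadratic}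
Let $m\ge3$, $S\notin\mathcal V$, $R>0$. There are $C,\epsilon>0$ such that for all $\lambda\ge1$ and all $|f_j|\le1$ supported in $[-R,R]$,
\[
|\Lambda^0(f_1,\dots,f_{2m})|\le C\lambda^{-\epsilon},\qquad\Lambda^0(f_1,\dots,f_{2m})=\int_{\mathbb R^m}e^{i\lambda x^TSx}\prod_{j=1}^{2m}f_j(v_j\cdot x)\,dx .
\]
\end{theorem}

\section{Quadratic phases in phase space}\label{sec:phase}

For a quadratic phase, $|\Lambda^0|^2$ has an exact expression in which the oscillatory factor becomes a linear constraint. To a function $\varphi$ attach $\chi_\varphi(h,\xi)=\int\varphi(t+\frac h2)\overline{\varphi(t-\frac h2)}e^{-i\xi t}dt$, which measures how much the multiplicative difference of $\varphi$ with step $h$ resembles the frequency $\xi$. We shall see that $|\Lambda^0(f)|^2$ is the integral of $\prod_j\chi_{f_j}(h_j,\xi_j)$ over the subspace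
\begin{equation}\label{eq:L}
\mathcal L=\Big\{z=(z_j)_{j\le2m},\ z_j=(h_j,\xi_j):\ \exists w\in\mathbb R^m\ \text{ with }h_j=v_j\cdot w,\ \ \sum_j\xi_jv_j=-2\lambda Sw\Big\}
\end{equation}
of $(\mathbb R^2)^{2m}$. The model case is $f_j(t)=e^{-i\lambda a_jt^2}$, cut off to $[-R,R]$. Then $f_j(t+\frac h2)\overline{f_j(t-\frac h2)}=e^{-2i\lambda a_jht}$ where it is nonzero, so $\chi_{f_j}$ is concentrated within distance about $1$ of the line $\xi=-2\lambda a_jh$, $|h|\le2R$. The points $(v_j\cdot w,-2\lambda a_jv_j\cdot w)_j$ lie in $\mathcal L$ for all $w$ exactly when $S=\sum_ja_jv_jv_j^T$. The plan is to prove a converse. If $|\Lambda^0|$ is not small, there are planar sets $\Gamma_j$ of area about $1$ and with short vertical fibers such that $\prod_j\Gamma_j$ captures a substantial part of $\mathcal L$, and we must show that this is impossible for $S\notin\mathcal V$ and large $\lambda$.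

There is a difficulty at the start. The natural bound for the integral over $\mathcal L$ is the product of the $L^2$ norms of the $\chi_{f_j}$, with no room to spare, so the region where some $\chi_{f_j}$ is small cannot be discarded. We gain room by replacing each $\chi$ by a function of the form $\chi|\chi|^2$. This is not of the form $\chi_\varphi$, but it is an average of such functions, so we work with averages throughout.

\subsection{States and symbols}

For $b\ge1$ let $\mathcal K_b$ be the set of kernels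
\[
\rho(t,t')=\int_\Omega\varphi_\omega(t)\overline{\varphi_\omega(t')}\,d\mu(\omega),
\]
where $\mu$ is a positive measure of mass at most $b$, $(\omega,t)\mapsto\varphi_\omega(t)$ is measurable, $|\varphi_\omega|\le b$, and $\varphi_\omega$ vanishes outside $[-b,b]$. We call such kernels \emph{states}. The \emph{symbol} of $\rho$ is
\[
\chi_\rho(h,\xi)=\int\rho(t+\tfrac h2,t-\tfrac h2)e^{-i\xi t}\,dt=\int_\Omega\chi_{\varphi_\omega}(h,\xi)\,d\mu(\omega).
\]
For $\rho\in\mathcal K_b$ and each $h$, the function $t\mapsto\rho(t+\frac h2,t-\frac h2)$ is bounded by $b^3$, vanishes for $|t|>b$, and vanishes identically if $|h|>2b$. By Plancherel's theorem in $t$,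
\begin{equation}\label{eq:symbolbounds}
|\chi_\rho|\le C_b,\qquad\int|\chi_\rho(h,\xi)|^2d\xi\le C_b\ \text{ for all }h,\qquad\|\chi_\rho\|_{L^2(\mathbb R^2)}\le C_b .
\end{equation}
Each $\chi_{\varphi_\omega}$ is continuous, by continuity of translations in $L^2$, and bounded by $2b^3$, so $\chi_\rho$ is continuous. From $\rho(t',t)=\overline{\rho(t,t')}$ we get $\chi_\rho(-z)=\overline{\chi_\rho(z)}$. For two states,
\begin{equation}\label{eq:pairing}
\langle\rho,\rho'\rangle:=\iint\rho\,\overline{\rho'}\,dt\,dt'=\frac1{2\pi}\int_{\mathbb R^2}\chi_\rho\overline{\chi_{\rho'}}=\iint\Big|\int\varphi_\omega\overline{\varphi'_{\omega'}}\,dt\Big|^2d\mu\,d\mu'\ \ge0;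
\end{equation}
the middle expression is Plancherel's theorem for each $h$, and the last one is Fubini's theorem.

\begin{lemma}\label{lem:cube}
For $\rho\in\mathcal K_b$ there is $\rho^\sharp\in\mathcal K_{b_1}$, $b_1=b_1(b)$, with $\chi_{\rho^\sharp}=\chi_\rho|\chi_\rho|^2$.
\end{lemma}

\begin{proof}
Translating and modulating the functions $\varphi_\omega$ multiplies the symbol by a character: the state $\tau_{a,\theta}\rho(t,t')=e^{i\theta(t-t')}\rho(t-a,t'-a)$, built from $e^{i\theta t}\varphi_\omega(t-a)$, has symbol $e^{i(\theta h-a\xi)}\chi_\rho(h,\xi)$. It is enough to write $|\chi_\rho|^2$ as a positive combination of characters. By \eqref{eq:pairing},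
\[
\Phi(a,\theta):=\langle\tau_{a,\theta}\rho,\rho\rangle=\frac1{2\pi}\iint e^{i(\theta h-a\xi)}|\chi_\rho(h,\xi)|^2\,dh\,d\xi\ \ge0,
\]
and $\Phi=0$ for $|a|>2b$, when the supports are disjoint. The function $|\chi_\rho|^2$ is integrable, continuous and even, and its Fourier transform is nonnegative. Then $\Phi\in L^1$: the integral $\iint\Phi\,e^{-\varepsilon(a^2+\theta^2)}$ is $2\pi$ times an average of $|\chi_\rho|^2$ against a Gaussian concentrating at $0$, and monotone convergence gives $\iint\Phi=2\pi|\chi_\rho(0)|^2\le C_b$. Fourier inversion and evenness give $|\chi_\rho(h,\xi)|^2=\frac1{2\pi}\iint\Phi(a,\theta)e^{i(\theta h-a\xi)}\,da\,d\theta$. Put $\rho^\sharp=\frac1{2\pi}\iint\Phi(a,\theta)\,\tau_{a,\theta}\rho\,da\,d\theta$. This is a state with measure $\frac1{2\pi}\Phi\,da\,d\theta\,d\mu$ and functions bounded by $b$ and supported in $[-3b,3b]$.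
\end{proof}

For states $\rho_1,\dots,\rho_{2m}$ put
\[
\mathcal Q(\rho_1,\dots,\rho_{2m})=\iint e^{i\lambda(x^TSx-x'^TSx')}\prod_j\rho_j(v_j\cdot x,v_j\cdot x')\,dx\,dx' .
\]
By Fubini's theorem, $\mathcal Q=\int|\Lambda^0(\varphi_{\omega_1},\dots,\varphi_{\omega_{2m}})|^2\,d\mu_1\cdots d\mu_{2m}\ge0$.

\begin{lemma}[dual state]\label{lem:dual}
Fix $l$ and $\rho_j\in\mathcal K_b$ for $j\ne l$. There is $\nu\in\mathcal K_{b'}$, $b'=b'(b)$, with $\mathcal Q(\rho_1,\dots,\rho_{2m})=\langle\rho_l,\nu\rangle$ for every state $\rho_l$.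
\end{lemma}

\begin{proof}
For $\omega=(\omega_j)_{j\ne l}$ let $\overline{\psi_\omega(t)}$ be $|v_l|^{-1}$ times the integral of $e^{i\lambda x^TSx}\prod_{j\ne l}\varphi_{\omega_j}(v_j\cdot x)$ over the hyperplane $v_l\cdot x=t$. Then $\Lambda^0$, with $f_l$ in slot $l$ and $\varphi_{\omega_j}$ in the other slots, equals $\int f_l\overline{\psi_\omega}$. The vectors $v_j$, $j\ne l$, span $\mathbb R^m$, so the integrand vanishes outside a ball of radius $Cb$, and $\psi_\omega$ is bounded and has bounded support, with constants depending only on $b$. Let $\nu=\int\psi_\omega(t)\overline{\psi_\omega(t')}\prod_{j\ne l}d\mu_j$ and use the last expression in \eqref{eq:pairing}.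
\end{proof}

\subsection{The integral over $\mathcal L$}

\begin{lemma}\label{lem:parseval}
Let $m+1\le M\le2m$, take $M$ of the vectors, relabeled $v_1,\dots,v_M$, let $k_1,\dots,k_M$ be bounded with compact support, and let $\beta\in\mathbb R^m$. Then
\[
\int_{\mathbb R^m}e^{i\beta\cdot y}\prod_{j\le M}k_j(v_j\cdot y)\,dy=c\int_{\{\xi\in\mathbb R^M:\,\sum\xi_jv_j=-\beta\}}\ \prod_{j\le M}\hat k_j(\xi_j)\,d\xi_{m+1}\cdots d\xi_M,
\]
the right side converges absolutely, and $c>0$ depends only on the vectors.
\end{lemma}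

\begin{proof}
Any $M-m$ of the $\xi_j$ are coordinates on the affine solution space, because the remaining $m$ vectors are a basis. So $\prod_{j>m}|\hat k_j|$ is square integrable there, and so is the product of $M-m\le m$ of the first $m$ factors. The other factors are bounded, and Cauchy--Schwarz gives absolute convergence. If $k_{m+1},\dots,k_M$ are Schwartz functions, insert their Fourier inversion formulas. For fixed $\xi_{m+1},\dots,\xi_M$ define $\xi_1,\dots,\xi_m$ by $\beta+\sum_{j>m}\xi_jv_j=-\sum_{i\le m}\xi_iv_i$; in the coordinates $v_i\cdot y$, $i\le m$, the $y$-integral factors and equals $|\det(v_1,\dots,v_m)|^{-1}\prod_{i\le m}\hat k_i(\xi_i)$. In general replace $k_j$, $j>m$, by $k_j*\phi_\varepsilon$ with a nonnegative smooth approximate identity. On the left $k_j*\phi_\varepsilon\to k_j$ boundedly almost everywhere, on the right $\hat k_j$ is multiplied by $\hat\phi(\varepsilon\xi_j)$, which is bounded by $1$ and tends to $1$, and dominated convergence applies to both sides.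
\end{proof}

The subspace $\mathcal L$ of \eqref{eq:L} depends on $\lambda$, but its volume geometry does not.

\begin{lemma}\label{lem:coords}
For every $I$ with $|I|=m$, $z_I=(z_i)_{i\in I}$ is a system of linear coordinates on $\mathcal L$, and the Jacobian determinant of the change from $z_I$ to $z_{I'}$ does not depend on $\lambda$.
\end{lemma}

\begin{proof}
Since $(v_i)_{i\in I}$ is a basis, $h_I$ determines $w$ and can be arbitrary. Since $(v_j)_{j\notin I}$ is a basis as well (this uses $n=2m$), for given $w$ and arbitrary $\xi_I$ the remaining $\xi_j$ are uniquely determined. The change of coordinates has the form $h_{I'}=A_1h_I$, $\xi_{I'}=\lambda A_2h_I+A_3\xi_I$ with matrices $A_i$ independent of $\lambda$, and its determinant is $\det A_1\det A_3$.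
\end{proof}

Let $\sigma$ be the measure $dz_{m+1}\cdots dz_{2m}$ on $\mathcal L$; each $dz_I$ is a constant multiple of it. Cauchy--Schwarz, with the coordinates $z_1,\dots,z_m$ for the first $m$ factors and $z_{m+1},\dots,z_{2m}$ for the others, gives
\begin{equation}\label{eq:L2onL}
\int_{\mathcal L}\prod_{j\le2m}|g_j(z_j)|\,d\sigma\le C\prod_{j\le2m}\|g_j\|_{L^2(\mathbb R^2)} .
\end{equation}
In $\mathcal Q$ substitute $x=y+\frac w2$, $x'=y-\frac w2$, so that $x^TSx-x'^TSx'=2w^TSy$. For fixed $w$ put $h_j=v_j\cdot w$ and $k_j(t)=\rho_j(t+\frac{h_j}2,t-\frac{h_j}2)$, whose Fourier transform is $\chi_{\rho_j}(h_j,\cdot)$. Lemma \ref{lem:parseval} with $M=2m$ and $\beta=2\lambda Sw$, integrated in $w$, yields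
\begin{equation}\label{eq:QonL}
\mathcal Q(\rho_1,\dots,\rho_{2m})=c\int_{\mathcal L}\prod_j\chi_{\rho_j}(z_j)\,d\sigma .
\end{equation}

To gain integrability we use one step of differencing, which removes $m-1$ slots and replaces $\mathcal L$ by a plane. For $|J|=m-1$ let $\mathcal L_J=\{z\in\mathcal L:z_j=0\text{ for }j\in J\}$. On it
\begin{equation}\label{eq:LJ}
w=sw_J,\qquad h_j=s\,v_j\cdot w_J,\qquad\sum_{j\notin J}\xi_jv_j=-2\lambda sSw_J\qquad(s\in\mathbb R).
\end{equation}
By Lemma \ref{lem:coords} with $I=J\cup\{l\}$, for every $l\notin J$ the single variable $z_l\in\mathbb R^2$ is a coordinate system on $\mathcal L_J$, and the measures $dz_l$ differ by factors independent of $\lambda$. Let $\sigma_J$ be one of them.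

\begin{lemma}\label{lem:plane}
For $\rho_j\in\mathcal K_b$ and $|J|=m-1$: $\ \mathcal Q(\rho_1,\dots,\rho_{2m})\le C_b\int_{\mathcal L_J}\prod_{j\notin J}|\chi_{\rho_j}(z_j)|\,d\sigma_J$.
\end{lemma}

\begin{proof}
For functions $\varphi_j=\varphi_{\omega_j}$ write $\Lambda^0=\int gF$ with $F=\prod_{j\in J}\varphi_j(v_j\cdot x)$, which is bounded by $b^{m-1}$ and invariant along $w_J$, and $g=e^{i\lambda x^TSx}\prod_{j\notin J}\varphi_j(v_j\cdot x)$, which vanishes outside a ball of radius $Cb$ because the $m+1$ vectors $v_j$, $j\notin J$, span. Lemma \ref{lem:CS} and the substitution $x=y-\frac s2w_J$ give, with $c_j=v_j\cdot w_J$,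
\[
|\Lambda^0|^2\le C_b\int_{\mathbb R}\int_{\mathbb R^m}e^{2i\lambda sw_J^TSy}\prod_{j\notin J}\varphi_j(v_j\cdot y+\tfrac{sc_j}2)\overline{\varphi_j(v_j\cdot y-\tfrac{sc_j}2)}\,dy\,ds .
\]
Integrate over all $\mu_j$. For $j\in J$ this contributes a factor at most $b$ to the nonnegative right side, and for $j\notin J$ it replaces the $j$-th factor by $\rho_j(v_j\cdot y+\frac{sc_j}2,v_j\cdot y-\frac{sc_j}2)$. Lemma \ref{lem:parseval} with $M=m+1$ and $\beta=2\lambda sSw_J$, together with \eqref{eq:LJ}, identifies the result with $C\int_{\mathcal L_J}\prod_{j\notin J}\chi_{\rho_j}(z_j)\,d\sigma_J$.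
\end{proof}

\subsection{Concentration of the symbols}

The best choice of $\rho_l$ against given other states is the dual state $\nu$ itself. Lemma \ref{lem:plane} shows that its symbol is large in $L^4$ and not only in $L^2$, so $\nu^\sharp$ is almost as good a choice.

\begin{lemma}\label{lem:purify}
Let $\rho_j\in\mathcal K_b$, $q=\mathcal Q(\rho_1,\dots,\rho_{2m})$, and let $\nu$ be the dual state for slot $l$. Replacing $\rho_l$ by $\nu^\sharp$ gives $\mathcal Q(\dots,\nu^\sharp,\dots)\ge c_b\,q^8$.
\end{lemma}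

\begin{proof}
By Cauchy--Schwarz, $q^2=\langle\rho_l,\nu\rangle^2\le C\langle\nu,\nu\rangle$, and $\langle\nu,\nu\rangle=\mathcal Q(\dots,\nu,\dots)$. Choose $J$ with $l\notin J$. By Lemma \ref{lem:plane}, $\langle\nu,\nu\rangle\le C\int_{\mathcal L_J}|\chi_\nu(z_l)|\,G\,d\sigma_J$, where $G$ is the product of the $m\ge2$ functions $|\chi_{\rho_j}(z_j)|$, $j\notin J\cup\{l\}$. Each of them is bounded and lies in $L^2(\sigma_J)$ by \eqref{eq:symbolbounds}. Hence $\|G\|_1,\|G\|_\infty\le C$, so $\|G\|_{4/3}\le C$, and H\"older's inequality gives $q^2\le C\|\chi_\nu\|_4$. Finally $\mathcal Q(\dots,\nu^\sharp,\dots)=\langle\nu^\sharp,\nu\rangle=\frac1{2\pi}\|\chi_\nu\|_4^4\ge cq^8$ by \eqref{eq:pairing} and Lemma \ref{lem:cube}.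
\end{proof}

\begin{proposition}\label{prop:concentration}
Let $f_j$ be as in Theorem \ref{thm:quadratic} with $\Lambda^0(f)\ne0$. There are a number $K\ge2$ with $|\Lambda^0(f)|^{2\cdot8^{2m}}\le C/K$ and open sets $\Gamma_1,\dots,\Gamma_{2m}\subset\mathbb R^2$ such that
\begin{equation}\label{eq:Gamma}
|\Gamma_j|\le CK,\qquad|\{\xi:(h,\xi)\in\Gamma_j\}|\le CK\ \text{ for all }h,\qquad\sigma(\Sigma)\ge c/K,
\end{equation}
where $\Sigma=\{z\in\mathcal L:z_j\in\Gamma_j\text{ for all }j\}$.
\end{proposition}

\begin{proof}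
Start from $\rho_j(t,t')=f_j(t)\overline{f_j(t')}$, for which $\mathcal Q=|\Lambda^0(f)|^2$, and apply Lemma \ref{lem:purify} to the slots $1,2,\dots,2m$ in turn. We arrive at states $\nu_1^\sharp,\dots,\nu_{2m}^\sharp$, where all $\nu_j,\nu_j^\sharp\in\mathcal K_b$ for a $b$ that depends only on the data, such that, with $a_j=|\chi_{\nu_j}|$ and by \eqref{eq:QonL},
\[
c|\Lambda^0(f)|^{2\cdot8^{2m}}\le q_*:=\mathcal Q(\nu_1^\sharp,\dots,\nu_{2m}^\sharp)\le C\int_{\mathcal L}\prod_ja_j(z_j)^3\,d\sigma .
\]
Where $a_{j_0}\le\tau$ the integrand is at most $C\tau^2\prod_ja_j$, so by \eqref{eq:L2onL} and \eqref{eq:symbolbounds} this region contributes at most $C\tau^2$. Take $\tau=c_3q_*^{1/2}$ with $c_3$ so small that these $2m$ regions contribute at most $q_*/2$ to the upper bound, and let $\Gamma_j=\{a_j>\tau\}$, an open set. Then $\int_\Sigma\prod_ja_j^3\,d\sigma\ge cq_*$ with a bounded integrand, so $\sigma(\Sigma)\ge cq_*$. Chebyshev's inequality and \eqref{eq:symbolbounds} bound the measure of $\Gamma_j$ and of its vertical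 fibers by $C\tau^{-2}=C/q_*$. Since $q_*\le C$, we can take $K=C_*/q_*\ge2$.
\end{proof}

From now on $K^{O(1)}$ denotes a bound $K^C$, and $K^{-O(1)}$ a bound $K^{-C}$, with $C$ independent of $\lambda$ and $f$; since $K\ge2$, constant factors are absorbed. Theorem \ref{thm:quadratic} follows once we show
\begin{equation}\label{eq:goal}
\lambda\le K^{O(1)},
\end{equation}
for then $|\Lambda^0(f)|^{2\cdot8^{2m}}\le C/K\le C\lambda^{-c}$.

\section{Additive combinatorics in the plane}\label{sec:addcomb}

On $\mathcal L$ any $m+1$ of the $z_j$ satisfy a linear relation, so the lower bound for $\sigma(\Sigma)$ says that the sets $\Gamma_j$ contain many solutions of linear equations. We convert this into the statement that large pieces of $\Gamma_1$ and $\Gamma_2$ have small difference sets. For $X,Y\subset\mathbb R^2$ write $X\pm Y=\{x\pm y\}$ and $kY=Y+\dots+Y$ ($k$ summands). Sums of compact sets are compact, hence measurable.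

\begin{lemma}\label{lem:tools}
Let $X,Y,Z\subset\mathbb R^2$ be compact.
\begin{itemize}
\item[(i)] (Ruzsa triangle inequality) $|X-Y|\,|Z|\le|X-Z|\,|Z-Y|$.
\item[(ii)] (Pl\"unnecke--Ruzsa) If $|Y|>0$ and $|Y-Y|\le L|Y|$, then $|kY-lY|\le(k+l)^2L^{k+l}|Y|$ for $k,l\ge1$.
\item[(iii)] (Covering) If $|Y|>0$, there is a finite $F\subset X$ with $\#F\le|X-Y|/|Y|$ and $X\subset F+Y-Y$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $d=x-y\in X-Y$. For $z\in Z$ the point $t=x-z$ lies in $X-Z$ and $d-t=z-y$ lies in $Z-Y$. So $\int\mathbf 1_{X-Z}(t)\mathbf 1_{Z-Y}(d-t)\,dt\ge|Z|$. Integrate over $d\in X-Y$.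

(ii) The discrete inequality \cite[Cor.~6.28]{TV} gives $\#(kY_0-lY_0)\le L_0^{k+l}\#Y_0$ for a finite set $Y_0$ in an abelian group with $\#(Y_0-Y_0)\le L_0\#Y_0$. Let $Y^\varepsilon\subset\varepsilon\mathbb Z^2$ be the set of lower left corners of the closed squares of the $\varepsilon$-grid that meet $Y$, and $Y_\varepsilon$ the union of these squares. As $Y$ and $Y-Y$ are compact, $\varepsilon^2\#Y^\varepsilon=|Y_\varepsilon|\to|Y|$ and $|Y_\varepsilon-Y_\varepsilon|\to|Y-Y|$. The squares $d+[0,\varepsilon]^2$, $d\in Y^\varepsilon-Y^\varepsilon$, do not overlap and lie in $Y_\varepsilon-Y_\varepsilon$, so $\varepsilon^2\#(Y^\varepsilon-Y^\varepsilon)\le|Y_\varepsilon-Y_\varepsilon|$. Finally $kY-lY\subset kY^\varepsilon-lY^\varepsilon+[-l\varepsilon,k\varepsilon]^2$, so $|kY-lY|\le(k+l)^2\varepsilon^2\#(kY^\varepsilon-lY^\varepsilon)$. Apply the discrete inequality to $Y^\varepsilon$ and let $\varepsilon\to0$.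

(iii) Sets $f-Y$ with $f\in X$ have measure $|Y|$ and lie in $X-Y$, so at most $|X-Y|/|Y|$ of them are pairwise disjoint. Take $F\subset X$ maximal with the sets $f-Y$, $f\in F$, disjoint. For $x\in X$ the set $x-Y$ meets some $f-Y$, say $x-y=f-y'$, and then $x=f+y-y'$.
\end{proof}

\begin{lemma}[Balog--Szemer\'edi--Gowers]\label{lem:BSG}
Let $L\ge2$, let $X,Y,W\subset\mathbb R^2$ be Borel sets of measure at most $L$, and let $G\subset X\times Y$ be Borel with $|G|\ge L^{-1}$ and $x+y\in W$ for $(x,y)\in G$. Then there is a compact $X'\subset X$ with $|X'|\ge L^{-2}/4$ and $|X'-X'|\le2^{12}L^{16}$.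
\end{lemma}

\begin{proof}
View $G$ as a bipartite graph. We find $X'$ in which any two points are joined by many paths of length four; each path writes their difference as an alternating sum of four elements of $W$.

Let $N(y)=\{x:(x,y)\in G\}$, $n(x,x')=|\{y:(x,y),(x',y)\in G\}|$ and $\eta_0=L^{-5}/32$. By Cauchy--Schwarz, $\int_Y|N(y)|^2dy\ge|G|^2/|Y|\ge L^{-3}$. Let $\beta(y)=|\{(x,x')\in N(y)^2:n(x,x')<\eta_0\}|$. By Fubini's theorem $\int_Y\beta\,dy=\iint_{n<\eta_0}n(x,x')\,dx\,dx'\le\eta_0L^2=L^{-3}/32$. Hence $\int_Y(|N(y)|^2-16\beta(y))\,dy\ge L^{-3}/2$, and some $y_0$ has $|N(y_0)|^2-16\beta(y_0)\ge L^{-4}/2$. For $X_1=N(y_0)$ this gives $|X_1|\ge L^{-2}/\sqrt2$ and $\beta(y_0)\le|X_1|^2/16$. By Chebyshev's inequality the set $X_2$ of $x\in X_1$ with $|\{x''\in X_1:n(x,x'')<\eta_0\}|\le|X_1|/4$ has measure at least $\frac34|X_1|$. Let $X'\subset X_2$ be compact with $|X'|\ge\frac12|X_1|$.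

Let $x,x'\in X'$ and $d=x-x'$. The points $x''\in X_1$ with $n(x,x'')\ge\eta_0$ and $n(x'',x')\ge\eta_0$ have measure at least $\frac12|X_1|$. So the triples $(y,x'',y')$ with $(x,y),(x'',y),(x'',y'),(x',y')\in G$ have measure at least $\kappa_0=\frac12\eta_0^2|X_1|$. The map $(y,x'',y')\mapsto(w_1,w_2,w_3)=(x+y,x''+y,x''+y')$ preserves measure, and $x'+y'=w_1-w_2+w_3-d$. Therefore
\[
|\{(w_1,w_2,w_3)\in W^3:\ w_1-w_2+w_3-d\in W\}|\ge\kappa_0\qquad(d\in X'-X').
\]
The integral of the left side over all $d\in\mathbb R^2$ is $|W|^4$. So $|X'-X'|\le L^4/\kappa_0\le2^{12}L^{16}$.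
\end{proof}

One application of Lemma \ref{lem:BSG} uses one slice of $\Sigma$ and gives a structured piece of $\Gamma_1$ that may be irrelevant for the rest of $\Sigma$. We need pieces that still carry a substantial part of $\Sigma$, and obtain them by exhaustion.

\begin{proposition}\label{prop:structured}
There are compact sets $\Gamma_1'\subset\Gamma_1$ and $\Gamma_2'\subset\Gamma_2$ with $|\Gamma_i'|\ge K^{-O(1)}$, $|\Gamma_i'-\Gamma_i'|\le K^{O(1)}$ and $\sigma\{z\in\Sigma:z_1\in\Gamma_1',\,z_2\in\Gamma_2'\}\ge K^{-O(1)}$.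
\end{proposition}

\begin{proof}
Choose $I\subset\{3,\dots,2m\}$ with $|I|=m-2$ and $l\notin I\cup\{1,2\}$. In the coordinates $(z_1,z_2,z_I)$ on $\mathcal L$ we have $z_l=T_1z_1+T_2z_2+T_3z_I$ with linear maps $T_i$. Up to sign, $\det T_1$ is the Jacobian determinant of the change from $(z_1,z_2,z_I)$ to $(z_l,z_2,z_I)$, so by Lemma \ref{lem:coords} it is nonzero and independent of $\lambda$; the same holds for $\det T_2$.

Let $\Gamma\subset\Gamma_1$ be Borel with $\sigma\{z\in\Sigma:z_1\in\Gamma\}\ge\frac12\sigma(\Sigma)$. On $\Sigma$ the variable $z_I$ ranges over $\prod_{i\in I}\Gamma_i$, which has measure at most $K^{O(1)}$. By Fubini's theorem and \eqref{eq:Gamma}, for some $z_I$ the slice $G_0$ of pairs $(z_1,z_2)\in\Gamma\times\Gamma_2$ belonging to points of $\Sigma$ has $|G_0|\ge K^{-O(1)}$, and $T_1z_1+T_2z_2\in\Gamma_l-T_3z_I$ on $G_0$. Lemma \ref{lem:BSG} for $X=T_1\Gamma$, $Y=T_2\Gamma_2$, $W=\Gamma_l-T_3z_I$, $G=(T_1\times T_2)G_0$ and $L=K^{C}$ gives, after applying $T_1^{-1}$, a compact $\Gamma'\subset\Gamma$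 with $|\Gamma'|\ge K^{-O(1)}$ and $|\Gamma'-\Gamma'|\le K^{O(1)}$. The exponents do not depend on $\Gamma$.

Start with $\Gamma=\Gamma_1$, remove $\Gamma'$, and repeat as long as the remainder satisfies the hypothesis. Since $|\Gamma_1|\le CK$, this stops after at most $K^{O(1)}$ steps. Then the union of the removed pieces carries at least half of $\sigma(\Sigma)$, so one piece $\Gamma_1'$ has $\sigma(\Sigma')\ge K^{-O(1)}$, where $\Sigma'=\{z\in\Sigma:z_1\in\Gamma_1'\}$. Now run the same argument with $\Sigma'$ in place of $\Sigma$ and the slots $1$ and $2$ exchanged.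
\end{proof}

\section{A ring of $2\times2$ matrices}\label{sec:ring}

\subsection{Relations between the first two slots}

Let $\mathcal I=\{3,\dots,2m\}$. This set has $2(m-1)$ elements, so it splits into two sets $J,J'$ of size $m-1$. Fixing $z_J$ and pairing the constraint on the $\xi_j$ with $w_{J'}$ eliminates all slots except $1$ and $2$. (For $n=2m+1$ three slots would remain.) Each splitting thus gives a matrix that carries $\Gamma_1'$ roughly onto $\Gamma_2'$, and comparing different splittings gives matrices that roughly preserve $\Gamma_2'$.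

For $J\subset\mathcal I$ with $|J|=m-1$ let $J'=\mathcal I\setminus J$ and
\[
c_i=v_i\cdot w_J,\qquad c_i'=v_i\cdot w_{J'}\quad(i=1,2),\qquad e_J=w_J^TSw_{J'} .
\]
The numbers $c_i,c_i'$ depend on $J$ and are nonzero. On $\mathcal L_J$, \eqref{eq:LJ} gives $h_i=sc_i$ and, after pairing with $w_{J'}$, $c_1'\xi_1+c_2'\xi_2=-2\lambda se_J$. Solving for $z_2$, we find $z_2=M_J(\lambda)z_1$ on $\mathcal L_J$, where
\begin{equation}\label{eq:MJ}
M_J(\lambda)=\begin{pmatrix}\alpha_J&0\\\lambda\kappa_J&\beta_J\end{pmatrix},\qquad\alpha_J=\frac{c_2}{c_1},\qquad\beta_J=-\frac{c_1'}{c_2'},\qquad\kappa_J=-\frac{2e_J}{c_1c_2'} .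
\end{equation}
Fix one such set $J_0$ and put $g_J(\lambda)=M_J(\lambda)M_{J_0}(\lambda)^{-1}$. Let $Y=\Gamma_2'$.

\begin{lemma}\label{lem:gJ}
$|g_J(\lambda)Y-Y|\le K^{O(1)}$ for every $J$.
\end{lemma}

\begin{proof}
Write $M_J=M_J(\lambda)$, $g_J=g_J(\lambda)$; their determinants are nonzero and independent of $\lambda$. In the coordinates $(z_J,z_1)$ on $\mathcal L$, $z_2$ is $M_Jz_1$ plus a linear function of $z_J$. On $\Sigma$, $z_J$ ranges over a set of measure at most $K^{O(1)}$, so by Proposition \ref{prop:structured} and Fubini's theorem there is $p\in\mathbb R^2$ with $|\{z_1\in\Gamma_1':M_Jz_1+p\in Y\}|\ge K^{-O(1)}$. Thus $X=M_J\Gamma_1'+p$ and $Z=X\cap Y$ satisfy $|Z|\ge K^{-O(1)}$. By Lemma \ref{lem:tools}(i), $|X-Y|\,|Z|\le|X-Z|\,|Z-Y|\le|X-X|\,|Y-Y|\le K^{O(1)}$, so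
\[
|M_J\Gamma_1'-Y|\le K^{O(1)}\qquad\text{for every }J .
\]
Applying $g_J$ to the case $J=J_0$ gives $|M_J\Gamma_1'-g_JY|=|\det g_J|\,|M_{J_0}\Gamma_1'-Y|\le K^{O(1)}$. A second use of the triangle inequality, $|g_JY-Y|\,|M_J\Gamma_1'|\le|g_JY-M_J\Gamma_1'|\,|M_J\Gamma_1'-Y|$, together with $|M_J\Gamma_1'|\ge K^{-O(1)}$, finishes the proof.
\end{proof}

Call a family $T=T(\lambda)$ of $2\times2$ matrices \emph{good} if $T(\lambda)Y\subset F+Y-Y$ for a finite set $F$ with $\#F\le K^{O(1)}$. This formulation makes sense for singular matrices, and it is stable under the ring operations.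

\begin{lemma}\label{lem:good}
The identity and the $g_J(\lambda)$ are good. If $T,T'$ are good, so are $T+T'$, $T-T'$ and $TT'$. Hence every noncommutative polynomial in the $g_J(\lambda)$ with integer coefficients independent of $\lambda$ is good.
\end{lemma}

\begin{proof}
For the identity take $F=\{y_0\}$ with $y_0\in Y$. For $g_J$ use Lemma \ref{lem:gJ}, $|Y|\ge K^{-O(1)}$ and Lemma \ref{lem:tools}(iii). Since $|Y-Y|\le K^{O(1)}|Y|$, part (ii) of that lemma gives $|2Y-3Y|\le K^{O(1)}|Y|$, and part (iii) gives $2Y-2Y\subset F''+Y-Y$ with $\#F''\le K^{O(1)}$. If $T,T'$ are good with sets $F,F'$, then $(T\pm T')Y\subset TY\pm T'Y\subset(F\pm F')+2Y-2Y$ and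
\[
TT'Y\subset TF'+TY-TY\subset TF'+F-F+2Y-2Y .
\]
Inserting $F''$ completes the proof.
\end{proof}

The dependence on $\lambda$ is a conjugation. With $\Delta=\operatorname{diag}(1,\lambda)$ and $N_0=\begin{pmatrix}0&0\\1&0\end{pmatrix}$,
\[
M_J(\lambda)=\Delta M_J(1)\Delta^{-1},\qquad g_J(\lambda)=\Delta g_J(1)\Delta^{-1},\qquad\Delta N_0\Delta^{-1}=\lambda N_0 .
\]
The matrix $\lambda N_0$ turns the horizontal extent of $Y$, which is about $1$, into a vertical extent of about $\lambda$, which a set of area about $1$ cannot absorb. So we look for a multiple of $N_0$ in the ring.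

\begin{proposition}\label{prop:nilpotent}
If $S\notin\mathcal V$, the unital ring $\mathbb A$ generated by the matrices $g_J(1)$ contains $\kappa N_0$ for some $\kappa\ne0$.
\end{proposition}

\begin{proof}[Proof of \eqref{eq:goal} from Proposition \ref{prop:nilpotent}]
Write $\kappa N_0$ as an integer polynomial in the $g_J(1)$; this polynomial depends only on $S$ and the $v_j$. The same polynomial in the $g_J(\lambda)$ equals $\lambda\kappa N_0$, which is therefore good. Let $\pi(h,\xi)=h$ and $H=\lambda\kappa\,\pi(Y)$, so that $\lambda\kappa N_0Y=\{0\}\times H\subset F+Y-Y$. Then $(\{0\}\times H)+Y\subset F+2Y-Y$ has measure at most $K^{O(1)}$ by Lemma \ref{lem:tools}(ii). Over each $h\in\pi(Y)$ the vertical fiber of $(\{0\}\times H)+Y$ contains a translate of $H$, so the measure is at least $|\pi(Y)|\,|H|=\lambda|\kappa|\,|\pi(Y)|^2$. Since $Y\subset\Gamma_2$ has vertical fibers of measure at most $CK$ by \eqref{eq:Gamma}, $|\pi(Y)|\ge|Y|/(CK)\ge K^{-O(1)}$. Hence $\lambda\le K^{O(1)}$.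
\end{proof}

\subsection{Proof of Proposition \ref{prop:nilpotent}}

Write $M_J,g_J$ for the matrices with $\lambda=1$, and suppose that $\mathbb A$ contains no nonzero multiple of $N_0$. All elements of $\mathbb A$ are lower triangular, and the commutator of two lower triangular $2\times2$ matrices has zero diagonal, so it is a multiple of $N_0$. Hence $\mathbb A$ is commutative. There are two cases. In the first $\mathbb A$ preserves a non-vertical line, as in the model case of Section \ref{sec:phase}. In the second its elements have the form $a\cdot1+(\mathfrak da)N_0$ and preserve the graph of a derivation, since they map $(h,\mathfrak dh)$ to $(ah,\mathfrak d(ah))$. We show that $S\in\mathcal V$ in both cases.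

\emph{Case 1: some $A\in\mathbb A$ has distinct diagonal entries $a\ne d$.} If $c$ is its lower left entry, the eigenspace for $a$ is the line $\ell_2$ spanned by $(1,\mu_2)^T$, $\mu_2=c/(a-d)$. Every $g_J$ commutes with $A$, so it preserves $\ell_2$. The line $\ell_1=M_{J_0}^{-1}\ell_2$ is spanned by a vector $(1,\mu_1)^T$, because $M_{J_0}^{-1}$ is lower triangular and invertible. Each $M_J=g_JM_{J_0}$ maps $\ell_1$ onto $\ell_2$, that is, $\kappa_J+\beta_J\mu_1=\alpha_J\mu_2$. Multiplying by $c_1c_2'$ and using \eqref{eq:MJ} gives $-2e_J=\mu_1c_1c_1'+\mu_2c_2c_2'$, or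
\[
w_J^T\big(2S+\mu_1v_1v_1^T+\mu_2v_2v_2^T\big)w_{J'}=0\qquad\text{for all }J .
\]
By Lemma \ref{lem:twosets} the matrix in parentheses lies in $\mathcal V$, so $S\in\mathcal V$.

\emph{Case 2: every $A\in\mathbb A$ has the form $\alpha(A)\cdot1+d(A)N_0$.} The map $\alpha:\mathbb A\to\mathbb R$ is a ring homomorphism whose kernel consists of multiples of $N_0$, so it is injective. Hence $d(A)=\mathfrak d(\alpha(A))$ for an additive map $\mathfrak d$ on the subring $\alpha(\mathbb A)\subset\mathbb R$. From $N_0^2=0$ we get $(a+a'N_0)(b+b'N_0)=ab+(ab'+a'b)N_0$, so $\mathfrak d$ is a derivation. Extend it to a derivation of $\mathbb R$ as in Section \ref{sec:deriv}. Put $\alpha_0=\alpha_{J_0}$, $\beta_0=\beta_{J_0}$, $\kappa_0=\kappa_{J_0}$.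

The diagonal entries $\alpha_J/\alpha_0$ and $\beta_J/\beta_0$ of $g_J$ are equal, so $\beta_J=r\alpha_J$ with $r=\beta_0/\alpha_0\ne0$ independent of $J$. By \eqref{eq:MJ} this says $c_1c_1'+rc_2c_2'=0$, that is, $w_J^T(v_1v_1^T+rv_2v_2^T)w_{J'}=0$ for all $J$. Lemma \ref{lem:twosets} gives numbers $\gamma_i$ with
\begin{equation}\label{eq:relation}
\sum_{i=1}^{2m}\gamma_iv_iv_i^T=0,\qquad\gamma_1=1,\quad\gamma_2=r .
\end{equation}
Next, $g_J=\frac{\alpha_J}{\alpha_0}\cdot1+\mathfrak d\big(\frac{\alpha_J}{\alpha_0}\big)N_0$, and the lower left entry of $M_J=g_JM_{J_0}$ is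
\[
\kappa_J=\alpha_0\,\mathfrak d\Big(\frac{\alpha_J}{\alpha_0}\Big)+\frac{\alpha_J}{\alpha_0}\kappa_0=\mathfrak d\alpha_J+\mu\alpha_J,\qquad\mu=\frac{\kappa_0-\mathfrak d\alpha_0}{\alpha_0},
\]
by the quotient rule; $\mu$ does not depend on $J$. Multiply by $c_1c_2'$, and use $\mathfrak d\alpha_J=c_1^{-1}\mathfrak dc_2-c_2c_1^{-2}\mathfrak dc_1$ and $c_2c_2'=-c_1c_1'/r$:
\[
-2e_J=c_2'\,\mathfrak dc_2-\frac{c_2c_2'}{c_1}\mathfrak dc_1+\mu c_2c_2'=c_2'\,\mathfrak dc_2+r^{-1}c_1'\,\mathfrak dc_1+\mu c_2c_2' .
\]
Multiplying by $r$ gives $-2re_J-r\mu c_2c_2'=\gamma_1c_1'\,\mathfrak dc_1+\gamma_2c_2'\,\mathfrak dc_2$. The right side equals the full sum $\sum_{i\le2m}\gamma_i(v_i\cdot w_{J'})\,\mathfrak d(v_i\cdot w_J)$, because the terms with $i\in J$ contain $\mathfrak d0=0$ and those with $i\in J'$ contain $v_i\cdot w_{J'}=0$. By \eqref{eq:relation} and Lemma \ref{lem:firstorder},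
\[
-2re_J-r\mu c_2c_2'=w_{J'}^T\Theta w_J,\qquad\Theta=\sum_i\gamma_iv_i(\mathfrak dv_i)^T .
\]
Exchanging $J$ and $J'$ leaves the left side unchanged and turns the right side into $w_J^T\Theta w_{J'}$. Adding the two identities,
\[
w_J^T\big(4rS+\Theta+\Theta^T+2r\mu\,v_2v_2^T\big)w_{J'}=0\qquad\text{for all }J .
\]
By Lemma \ref{lem:twosets}, $4rS+\Theta+\Theta^T\in\mathcal V$, and $\Theta+\Theta^T\in\mathcal V$ by Lemma \ref{lem:firstorder}. As $r\ne0$, $S\in\mathcal V$.

Both cases contradict $S\notin\mathcal V$, and Proposition \ref{prop:nilpotent} is proved.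

\subsection{Conclusion of the proof of Theorem \ref{thm:positive}}

Proposition \ref{prop:nilpotent} gives \eqref{eq:goal}, which with Proposition \ref{prop:concentration} proves Theorem \ref{thm:quadratic}. By Proposition \ref{prop:reduction} and the reduction following it, part (a) of Theorem \ref{thm:positive} holds for $m\ge3$, $n=2m$; for $m=2$ it was proved in Section \ref{sec:diff}. Parts (b) and (c) follow from Proposition \ref{prop:interp}. Corollary \ref{cor:iff} combines Theorem \ref{thm:positive}(b) with Theorem \ref{thm:counter}, which covers all $m\ge3$, $n\ge2m+1$.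

\begin{thebibliography}{9}

\bibitem{BL} Bergh and L\"ofstr\"om, \emph{Interpolation Spaces}.

\bibitem{CLTT} Christ, Li, Tao and Thiele, Theorem 2.1.

\bibitem{DMV} Dong Dong, Dominique Maldague and Dominick Villano, \emph{Special cases of power decay in multilinear oscillatory integrals}, arXiv:1904.05428 (2019).

\bibitem{KM} Kleinbock and Margulis, Ann.\ of Math.\ 148 (1998).

\bibitem{Lang} Lang, \emph{Algebra}.

\bibitem{Stein} Stein, \emph{Harmonic Analysis}.

\bibitem{TV} Tao and Vu, \emph{Additive Combinatorics}.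

\end{thebibliography}
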